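\title{Traces of invariant types in NIP theories}

\begin{abstract}
Let $T$ be an NIP theory and let $M\prec N$ be models with $N$ being $|M|^+$-saturated. We prove that every $M$-invariant set of the form $\phi(a;N)$, with $\phi$ a formula over $M$ and $a$ a tuple of the monster model, is also of the form $\psi(b;N)$, with $\psi$ a formula over $M$ and $\operatorname{tp}(b/N)$ finitely satisfiable in $M$. This proves a conjecture from a paper of Simon. We deduce a characterization of such sets, a version for all formulas at once and a version for nonforking extensions, and we show by examples that $\psi$ must depend on $a$ and that NIP cannot be dropped.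
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection*{Setting}
Let $T$ be a complete first-order theory in a language $L$, and let $\mathcal U$ be a monster model of $T$: every type over a small set in a small number of variables is realized in $\mathcal U$, and two tuples with the same type over a small set $A$ are conjugate under an automorphism of $\mathcal U$ that fixes $A$ pointwise. Models are small elementary substructures of $\mathcal U$, parameter sets are small subsets of $\mathcal U$, and $\models$ refers to $\mathcal U$. The letters $x,y,z,t,w$ denote finite tuples of variables, where $z,t,w$ may be empty, and $a\in\mathcal U$ means that $a$ is a finite tuple from $\mathcal U$. We write $L(A)$ for the set of formulas with parameters in $A$, and $M\prec^+N$ if $M\prec N$ and $N$ is $|M|^+$-saturated; in particular $N$ then realizes every type over $M$ in finitely many variables. For a formula $\phi(x;y)$, a tuple $a$ of length $|x|$ and a set $B$, the \emph{trace} of $\phi(a;y)$ on $B$ is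
\[
\phi(a;B)=\{c\in B^{|y|}:\ \models\phi(a;c)\}.
\]

A formula $\theta(t;w)$ \emph{shatters} the tuples $v_1,\dots,v_\ell$ if for every $\eta\in\{0,1\}^\ell$ there is $d_\eta\in\mathcal U$ such that $\models\theta(d_\eta;v_i)$ exactly when $\eta_i=1$. It has the \emph{independence property} if it shatters some $\ell$ tuples for every $\ell$, and $T$ is \emph{NIP} if no formula of $L$ has the independence property. Parameters do not change this: if $\theta(t;w,e)$ shatters $v_1,\dots,v_\ell$, then $\theta(t;w,w')$ shatters $(v_1,e),\dots,(v_\ell,e)$. So in an NIP theory every formula with parameters has a bound $\ell$ such that it shatters no $\ell$ tuples.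

Let $M\prec^+N$. A set $D\subseteq N^{|y|}$ is \emph{$M$-invariant} if $c\in D\Leftrightarrow c'\in D$ whenever $c,c'\in N^{|y|}$ have the same type over $M$. The type $\operatorname{tp}(a/N)$ is \emph{$M$-invariant} if all traces $\phi(a;N)$ with $\phi(x;y)\in L(M)$, for $y$ of any length, are $M$-invariant. A type $\operatorname{tp}(b/B)$ is \emph{finitely satisfiable in $M$} if every formula in it has a realization in $M$.

\subsection*{The question}
An $M$-invariant trace is described by the set of those types over $M$ whose realizations in $N$ belong to it, and invariance alone puts no restriction on this set. There are two simple reasons for a type to be invariant. It may be \emph{$M$-definable}, meaning that each trace $\phi(a;N)$ equals $\chi(N)$ for some $\chi(y)\in L(M)$. Or it may be finitely satisfiable in $M$, so that every finite amount of information about $a$ over $N$ is shared by a tuple of $M$; such types are invariant by Lemma~\ref{lem:fs}(ii) below. Neither property implies the other.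

\begin{example}\label{ex:dlo}
Let $T$ be the theory of dense linear orders without endpoints. It has quantifier elimination and is NIP (see the proof of Proposition~\ref{prop:depends}, with $I=\emptyset$). Let $M=\mathbb Q\prec^+N$ and let $\phi(x;y)$ be $y<x$. For an element $a\notin N$ the type $\operatorname{tp}(a/N)$ is determined by $D=\phi(a;N)$, and it is $M$-invariant as soon as $D$ is. We will follow three cases through the paper.
\begin{enumerate}
\item[(i)] $D=N$, so that $a$ lies above $N$.
\item[(ii)] $D=\{c\in N:c\le0\}$, so that $a$ lies between $0$ and the positive elements of $N$.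
\item[(iii)] $D=\{c\in N: c<q\text{ for every rational }q>\sqrt2\}$.
\end{enumerate}
In (i) and (ii) the type is $M$-definable. It is not finitely satisfiable in $M$: it contains $c<x$ with $c\in N$ above $\mathbb Q$ in case (i), and $0<x<\varepsilon$ with $\varepsilon\in N$ positive and below all positive rationals in case (ii). In (iii) the type is not $M$-definable, because $D\cap\mathbb Q=\{q:q<\sqrt2\}$ is not a finite union of points and intervals with rational endpoints. It is finitely satisfiable in $M$, because an interval $(c,c')$ with $c\in D$ and $c'\in N\setminus D$ contains all rationals $q>\sqrt2$ close enough to $\sqrt2$. If $a_1$ is as in (iii) and $a_2$ as in (i), then $\operatorname{tp}(a_1a_2/N)$ is $M$-invariant by quantifier elimination, and it is neither definable nor finitely satisfiable.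
\end{example}

The two kinds of type have a common description at the level of a single trace: it is of the form $\psi(b;N)$ with $\psi\in L(M)$ and $\operatorname{tp}(b/N)$ finitely satisfiable in $M$. For a definable type take $\psi=\chi(y)$ and $b$ empty, and for a finitely satisfiable type take $\psi=\phi$ and $b=a$. The description also fits the mixed type at the end of Example~\ref{ex:dlo}: the trace of $a_1<y<a_2$ on $N$ is that of $a_1<y$. One has to allow $\psi\ne\phi$, since in cases (i) and (ii) the equation $\phi(b;N)=D$ forces $b$ to have the same type over $N$ as $a$. In the random graph, on the other hand, every subset of $N$ is the set of neighbors in $N$ of some vertex, so all invariant sets occur as traces, and some of them admit no such description (Proposition~\ref{prop:nip}). It is then natural to ask whether the independence property is the only obstruction. The following conjecture comes from Simon's paper \cite{Simon}.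

\begin{quote}
\textbf{Conjecture.} \emph{Let $T$ be a complete NIP theory in a countable language. Let $M\prec^+N$, let $a\in\mathcal U$ be such that $\operatorname{tp}(a/N)$ is $M$-invariant, and let $\phi(x;y)\in L(M)$. Then there are $b\in\mathcal U$ and $\psi(z;y)\in L(M)$ such that $\operatorname{tp}(b/N)$ is finitely satisfiable in $M$ and $\phi(a;N)=\psi(b;N)$.}
\end{quote}

The length of $z$ is not prescribed and may differ from that of $x$.

\subsection*{Results}
We prove the conjecture in a finitary form that does not mention $b$.

\begin{definition}\label{def:approx}
A formula $\psi(z;y)\in L(M)$ \emph{approximates} a set $D\subseteq N^{|y|}$ if for every finite $C\subseteq N^{|y|}$ there is $m\in M^{|z|}$ with $\psi(m;C)=C\cap D$, where $\psi(m;C)=\{c\in C:\ \models\psi(m;c)\}$.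
\end{definition}

\begin{theorem}\label{thm:main}
Let $T$ be a complete NIP theory, $M\prec^+N$ and $\phi(x;y)\in L(M)$. Let $a\in\mathcal U$ be such that the set $D=\phi(a;N)$ is $M$-invariant. Then some formula $\psi(z;y)\in L(M)$ approximates $D$. Moreover, $\psi$ can be built from $\phi$ and finitely many $L(M)$-formulas in the variables $y$ alone by substituting variables and applying connectives and quantifiers.
\end{theorem}

\begin{corollary}\label{cor:conj}
Under the hypotheses of Theorem~\ref{thm:main} there are $\psi(z;y)\in L(M)$ and $b\in\mathcal U$ with $\operatorname{tp}(b/N)$ finitely satisfiable in $M$ and $\phi(a;N)=\psi(b;N)$. In particular, the Conjecture holds.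
\end{corollary}

Only the one trace $\phi(a;N)$ is assumed to be invariant, and the language may have any cardinality. Section~\ref{sec:fs} derives the corollary from the theorem, Sections~\ref{sec:bridges}--\ref{sec:proof} prove the theorem, Section~\ref{sec:conseq} contains three consequences, and Section~\ref{sec:sharp} two examples that mark the limits of the result.

\section{Finite satisfiability and approximation}\label{sec:fs}

Nothing in the following lemma uses NIP.

\begin{lemma}\label{lem:fs}
Let $M\prec^+N$.
\begin{enumerate}
\item[(i)] Let $\Sigma$ be a set of $L(N)$-formulas in a possibly infinite tuple of variables such that every finite subset of $\Sigma$ is realized in $M$. Then $\Sigma$ extends to a complete type over $N$ that is finitely satisfiable in $M$.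
\item[(ii)] If $\operatorname{tp}(b/N)$ is finitely satisfiable in $M$, then it is $M$-invariant.
\item[(iii)] A formula $\psi(z;y)\in L(M)$ approximates $D\subseteq N^{|y|}$ if and only if $D=\psi(b;N)$ for some $b\in\mathcal U$ with $\operatorname{tp}(b/N)$ finitely satisfiable in $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Zorn's lemma there is a maximal $\Sigma'\supseteq\Sigma$ all of whose finite subsets are realized in $M$. Suppose that neither $\chi$ nor $\neg\chi$ belongs to $\Sigma'$. Then there are finite $\Sigma_1,\Sigma_2\subseteq\Sigma'$ such that $\Sigma_1\cup\{\chi\}$ and $\Sigma_2\cup\{\neg\chi\}$ are not realized in $M$. This is impossible, since a realization of $\Sigma_1\cup\Sigma_2$ in $M$ satisfies $\chi$ or $\neg\chi$. So $\Sigma'$ is a complete type.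

(ii) If $\chi\in L(M)$ and $\chi(z;c)\wedge\neg\chi(z;c')$ belongs to the type, then it has a realization $m\in M$, and $\chi(m;y)$ separates $\operatorname{tp}(c/M)$ from $\operatorname{tp}(c'/M)$.

(iii) Let $\Sigma=\{\psi(z;c):c\in D\}\cup\{\neg\psi(z;c):c\in N^{|y|}\setminus D\}$. The formula $\psi$ approximates $D$ exactly when every finite subset of $\Sigma$ is realized in $M$, and $D=\psi(b;N)$ exactly when $b$ realizes $\Sigma$. One direction is (i); for the other, every finite conjunction from $\Sigma$ belongs to $\operatorname{tp}(b/N)$.
\end{proof}

Corollary~\ref{cor:conj} follows from Theorem~\ref{thm:main} and Lemma~\ref{lem:fs}(iii).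

\section{Bridges}\label{sec:bridges}

From here to the end of Section~\ref{sec:proof} we fix $T$, $M\prec^+N$, $\phi$, $a$ and $D$ as in Theorem~\ref{thm:main}. We use \emph{signs} $\gamma\in\{0,1\}$ as exponents: $\phi^1=\phi$, $\phi^0=\neg\phi$, $D^1=D$ and $D^0=N^{|y|}\setminus D$, so that $\models\phi(a;c)^\gamma$ for $c\in D^\gamma$. A formula in the variables $x$ is \emph{consistent} if it is realized in $\mathcal U$.

The plan is to turn the failure of approximation into shattering. The first step is to read this failure as a positive statement.

\begin{definition}
A finite set $C\subseteq N^{|y|}$ is a \emph{bridge} for $\Gamma(z;y)\in L(M)$ if, for every $m\in M^{|z|}$ such that $\Gamma(m;y)$ holds at all points of $C\cap D^0$, the formula $\Gamma(m;y)$ also holds at some point of $C\cap D^1$.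
\end{definition}

\begin{lemma}\label{lem:bridge}
Let $\Gamma(z;y)\in L(M)$.
\begin{enumerate}
\item[(i)] If $\Gamma$ has no bridge, then $\neg\Gamma$ approximates $D$.
\item[(ii)] A finite subset of $N^{|y|}$ that contains a bridge for $\Gamma$ is a bridge for $\Gamma$.
\item[(iii)] Let $C$ be a bridge for $\Gamma$, let $G_0(y)=\Gamma(m;y)$ with $m\in M$, and let $G_1(y)\in L(M)$. If $G_\gamma$ holds at all points of $C\cap D^\gamma$ for $\gamma=0,1$, then there is $c\in M$ with $\models G_0(c)\wedge G_1(c)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If the finite set $C$ is not a bridge, some $\Gamma(m;y)$ is true on $C\cap D^0$ and false on $C\cap D^1$, which says that $\neg\Gamma(m;y)$ cuts out $C\cap D$ from $C$.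

(ii) If $C\subseteq C'$ and $\Gamma(m;y)$ holds on $C'\cap D^0$, then it holds on $C\cap D^0$, hence at a point of $C\cap D^1\subseteq C'\cap D^1$.

(iii) The formula $G_0$ holds at some point of $C\cap D^1$, and $G_1$ holds there too. So $\exists y\,(G_0\wedge G_1)$ is true, and it has a witness in $M$ because its parameters lie in $M\prec\mathcal U$.
\end{proof}

Part (iii) produces points of $M$ that look like points of $D^0$ and like points of $D^1$ at the same time. Suppose for the moment that every formula has a bridge, and let us see how far this goes toward shattering.

\emph{One point.} The formula $G_\gamma(y)=\exists x\,\phi(x;y)^\gamma$ holds on $D^\gamma$, with witness $a$. A bridge for $G_0$ gives $c\in M$ with $G_0(c)\wedge G_1(c)$, so $\phi$ shatters $c$.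

\emph{Two points.} We want $c_1,c_2$ such that $\phi(x;c_1)^{\gamma}\wedge\phi(x;c_2)^{\eta}$ is consistent for all four pairs of signs. Put
\[
G_\gamma(y_2;y_1)=\bigwedge_{\eta}\exists x\,\bigl(\phi(x;y_1)^\gamma\wedge\phi(x;y_2)^\eta\bigr),
\]
and let $C_1$ be a bridge for $G_0(y_2;y_1)$, with $y_1$ in the role of $y$. This bridge serves all values of $y_2$ in $M$. So it suffices to find $c_2\in M$ such that $G_\gamma(c_2;y_1)$ holds on $C_1\cap D^\gamma$ for both $\gamma$; Lemma~\ref{lem:bridge}(iii) then supplies $c_1$. The condition on $c_2$ has parameters in $C_1\subseteq N$, whereas the lemma accepts only formulas over $M$. We therefore cover $C_1\cap D^\gamma$ by an $M$-definable set $r^\gamma$ and ask for $c_2\in M$ satisfying $H_0\wedge H_1$, where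
\begin{equation}\label{eq:H}
H_\eta(y_2)=\forall y_1\bigwedge_\gamma\Bigl(r^\gamma(y_1)\to\exists x\,\bigl(\phi(x;y_1)^\gamma\wedge\phi(x;y_2)^\eta\bigr)\Bigr).
\end{equation}
For this, the sets $r^\gamma$ must be small enough that their points still behave like points of $D^\gamma$. The next section shows that such sets exist, and what goes wrong.

\section{Frames}\label{sec:frames}

A \emph{pattern of length $k$} is a pair $(e,\pi)$, where $e=(e_1,\dots,e_k)$ is a list of $|y|$-tuples from $\mathcal U$ and $\pi\in\{0,1\}^k$. It is a pattern \emph{over $M$} if all $e_i$ lie in $M$. We put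
\[
[e;\pi](x)=\bigwedge_{i\le k}\phi(x;e_i)^{\pi_i},
\]
which for the empty pattern ($k=0$) is the true formula. If $R=(R^0,R^1)$ is a pair of formulas in $y$, the pattern \emph{fits} $R$ if $\models R^{\pi_i}(e_i)$ for all $i$. The empty pattern fits every pair.

\begin{definition}
A \emph{level} is a pair $\lambda=(C,n)$ of a finite set $C\subseteq N^{|y|}$ and an integer $n\ge0$. We write $(C,n)\le(C',n')$ if $C\subseteq C'$ and $n\le n'$. A \emph{$(C,n)$-frame} is a pair $R=(R^0,R^1)$ of $L(M)$-formulas in $y$ such that
\begin{enumerate}
\item[(F1)] $R^\gamma$ holds at all points of $C\cap D^\gamma$, for $\gamma=0,1$;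
\item[(F2)] $[e;\pi]$ is consistent for every pattern $(e,\pi)$ of length at most $n$ that fits $R$.
\end{enumerate}
\end{definition}

Any finitely many levels have an upper bound, and a $\lambda'$-frame is a $\lambda$-frame for every $\lambda\le\lambda'$. The pair $(D^0,D^1)$ has property (F2) for patterns in $N$ of all lengths, with witness $a$; a frame is an $M$-definable substitute for this pair that is correct on $C$ and for $n$ points at a time.

\begin{lemma}\label{lem:frame}
For every level $\lambda$ there is a $\lambda$-frame.
\end{lemma}

\begin{proof}
Let $\lambda=(C,n)$. Fix $k\le n$, $\pi\in\{0,1\}^k$ and points $c_i\in C\cap D^{\pi_i}$ for $i\le k$, and put $p_i=\operatorname{tp}(c_i/M)$. We claim that $[e;\pi]$ is consistent whenever $e_i\in\mathcal U$ realizes $p_i$ for each $i$. By saturation there is $e'=(e'_1,\dots,e'_k)$ in $N$ with the same type over $M$ as $e$. Since $e'_i$ and $c_i$ have the same type over $M$ and $D$ is $M$-invariant, $e'_i\in D^{\pi_i}$. Hence $a$ realizes $[e';\pi]$. The $L(M)$-formula $\exists x\,[y_1\dots y_k;\pi](x)$ holds at $e'$, so it holds at $e$.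

Thus $p_1(y_1)\cup\dots\cup p_k(y_k)\cup\{\neg\exists x\,[y_1\dots y_k;\pi](x)\}$ is not realized in $\mathcal U$. By compactness there are $\chi_i\in p_i$ such that $\bigwedge_i\chi_i(y_i)$ implies $\exists x\,[y_1\dots y_k;\pi](x)$.

There are finitely many choices of $k$, $\pi$ and $(c_i)$. For $c\in C$ let $\vartheta_c\in\operatorname{tp}(c/M)$ be the conjunction of all formulas $\chi_i$ obtained from a choice and an index $i$ with $c_i=c$, and put $R^\gamma=\bigvee_{c\in C\cap D^\gamma}\vartheta_c$, an empty disjunction being false. Then (F1) holds. If $(e,\pi)$ has length $k\le n$ and fits $R$, pick $c_i\in C\cap D^{\pi_i}$ with $\models\vartheta_{c_i}(e_i)$. Then each $e_i$ satisfies the formula $\chi_i$ obtained for this choice, and $[e;\pi]$ is consistent.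
\end{proof}

We return to the search for two points. To apply Lemma~\ref{lem:bridge}(iii) to the formulas \eqref{eq:H} we need a bridge $C_2$ for $H_0$ such that $H_\eta$ holds on $C_2\cap D^\eta$. The latter is guaranteed if $(r^0,r^1)$ is a $(C_1\cup C_2,2)$-frame. But $C_2$ can be chosen only after $H_0$, and so after $(r^0,r^1)$. This circle is the difficulty of the proof. It cannot be ignored, because (F2) says nothing about points that come from two different frames.

\begin{example}\label{ex:frames}
Take case (iii) of Example~\ref{ex:dlo}. For a rational $q>\sqrt2$ let $R_q$ be the pair with $R_q^0$ the formula $y\ge q$ and $R_q^1$ the formula $y<q$. Every pattern $(e,\pi)$ that fits $R_q$ has $[e;\pi]$ realized by $q$. Every element of $D^0$ is at least as large as some rational above $\sqrt2$, so for a given level $\lambda$ the pair $R_q$ is a $\lambda$-frame for all $q>\sqrt2$ close to $\sqrt2$. For rationals $\sqrt2<q'<u<q$, the pattern $(u,1)$ fits $R_q$ and the pattern $(q',0)$ fits $R_{q'}$, but no $x$ satisfies $u<x\le q'$.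
\end{example}

\section{The extension rank}\label{sec:rank}

Since patterns from different frames need not have a common realization, we ask for something weaker that they may share: a tuple of points that $\phi$ shatters inside each of them.

\begin{definition}
A pattern is \emph{$\lambda$-admissible} if it is a pattern over $M$ and fits some $\lambda$-frame. A list of patterns $(u_1,\pi_1),\dots,(u_h,\pi_h)$ is \emph{$r$-extendable} if there is a list $d=(d_1,\dots,d_r)$ of $|y|$-tuples from $\mathcal U$ such that $[u_g;\pi_g]\wedge[d;\delta]$ is consistent for all $g\le h$ and all $\delta\in\{0,1\}^r$. Let $\mathrm E(r)$ be the statement: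
\begin{quote}
for every $s$ there is a level $\lambda$ such that every list of at most $s$ patterns, each $\lambda$-admissible and of length at most $s$, is $r$-extendable.
\end{quote}
\end{definition}

The patterns of a list may fit different frames, while $d$ is common to all of them. A $\lambda'$-admissible pattern is $\lambda$-admissible for $\lambda\le\lambda'$.

\begin{lemma}\label{lem:rank}
There is an integer $\rho\ge0$ such that $\mathrm E(\rho)$ holds and $\mathrm E(\rho+1)$ fails.
\end{lemma}

\begin{proof}
A list is $0$-extendable if each $[u_g;\pi_g]$ is consistent, so $\mathrm E(0)$ holds with $\lambda=(\emptyset,s)$ by (F2). Suppose that $\mathrm E(r)$ holds, and let $\lambda$ be the level it gives for $s=1$. By Lemma~\ref{lem:frame} there is a $\lambda$-frame, so the empty pattern is $\lambda$-admissible. The list consisting of the empty pattern is then $r$-extendable, which says that $\phi(x;y)$ shatters some $d_1,\dots,d_r$. As $T$ is NIP, $\mathrm E(r)$ fails for large $r$. Let $\rho$ be the largest $r$ for which it holds.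
\end{proof}

We fix this $\rho$. The failure of $\mathrm E(\rho+1)$ provides non-extendable lists at every level, and we need them to be instances of one formula.

\begin{lemma}\label{lem:critical}
There are an integer $s_0$ and sign sequences $\pi_1,\dots,\pi_h$ of lengths at most $s_0$ such that for every level $\lambda$ there is $u=(u_1,\dots,u_h)$ for which each $(u_g,\pi_g)$ is a $\lambda$-admissible pattern and the list $(u_1,\pi_1),\dots,(u_h,\pi_h)$ is not $(\rho+1)$-extendable.
\end{lemma}

\begin{proof}
Since $\mathrm E(\rho+1)$ fails, there is $s_0$ such that every level $\lambda$ has a list of at most $s_0$ patterns, $\lambda$-admissible and of length at most $s_0$, that is not $(\rho+1)$-extendable. Call the list of sign sequences the \emph{shape} of such a list; there are finitely many shapes. If each shape $\tau$ failed to occur at some level $\lambda_\tau$, then no shape would occur at an upper bound of the $\lambda_\tau$. So some shape occurs at every level.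
\end{proof}

We fix $s_0,\pi_1,\dots,\pi_h$ and call $u$ as in the lemma a \emph{critical list at level $\lambda$}. Let $w=(w_1,\dots,w_h)$ be variables of the format of a critical list and let $t=(t_1,\dots,t_\rho)$ be a list of $|y|$-tuples of variables. For $\gamma\in\{0,1\}$ put
\[
V_\gamma(t;w,y)=\bigwedge_{g\le h}\ \bigwedge_{\delta\in\{0,1\}^\rho}\exists x\,\bigl([w_g;\pi_g](x)\wedge\phi(x;y)^\gamma\wedge[t;\delta](x)\bigr).
\]
So $V_\gamma(d;u,c)$ says that $d$ witnesses the $\rho$-extendability of the list obtained from $u$ by appending $c$ with sign $\gamma$ to each pattern. If $V_0(d;u,c)$ and $V_1(d;u,c)$ both hold, then $(c,d_1,\dots,d_\rho)$ witnesses that the list $u$ is $(\rho+1)$-extendable. Therefore: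
\begin{equation}\label{eq:excl}
\text{if $u$ is a critical list, then $V_0(d;u,c)\wedge V_1(d;u,c)$ holds for no $c,d\in\mathcal U$.}
\end{equation}

The pair $V_0,V_1$ will replace the pair $\neg\phi,\phi$, with $t$ in the role of $x$. By \eqref{eq:excl} the two formulas exclude each other at critical lists, and by $\mathrm E(\rho)$ a common value of $t$ exists even for points taken from different frames. The second property is the one that was missing for $\phi$.

\subsection*{The case $\rho=0$}
Here $t$ is empty, and we show directly that $\neg V_0(w;y)$ approximates $D$. Let $C\subseteq N^{|y|}$ be finite. Take a critical list $u$ at level $(C,s_0+1)$, and let $(u_g,\pi_g)$ fit the $(C,s_0+1)$-frame $R_g$. Let $c\in C\cap D^\gamma$. By (F1), appending $c$ with sign $\gamma$ to $(u_g,\pi_g)$ gives a pattern that still fits $R_g$, and its length is at most $s_0+1$. By (F2), $[u_g;\pi_g]\wedge\phi(x;c)^\gamma$ is consistent for each $g$, which is $V_\gamma(u,c)$. By \eqref{eq:excl}, $V_{1-\gamma}(u,c)$ fails. So $\neg V_0(u;y)$ cuts out $C\cap D$ from $C$, and $u$ lies in $M$.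

\begin{example}\label{ex:rho0}
In Example~\ref{ex:frames}, the list $(u,1),(q',0)$ is not $1$-extendable: a witness $d$ would need some $x$ with $u<x\le d$ and some $x$ with $d<x\le q'$, although $q'<u$. Such lists exist at every level, so $\rho=0$ and we may take $\pi_1=(1)$, $\pi_2=(0)$. Then $V_0(w_1,w_2,y)$ is $\exists x\,(w_1<x\le y)\wedge\exists x\,(x\le w_2\wedge x\le y)$, which is equivalent to $w_1<y$. The approximating formula is $y\le w_1$.
\end{example}

When $\rho\ge1$, appending $c$ to a critical list yields only $\exists t\,V_\gamma(t;u,c)$, and the formulas $\exists t\,V_0$ and $\exists t\,V_1$ can both hold, with different witnesses. The next section shows that bridges make this happen at many points independently, which NIP forbids.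

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We carry out the two-point strategy of Section~\ref{sec:bridges} with $\ell$ points and with $V_0,V_1$ in place of $\neg\phi,\phi$. As there, the bridges and their definable covers are chosen forward, for $i=1,\dots,\ell$, and the points are then found backward.

By NIP there is $\ell\ge1$ such that $V_1(t;w,y)$ shatters no $\ell$ tuples of the format $(w,y)$. Let $\lambda_*=(C_*,n_*)$ be a level given by $\mathrm E(\rho)$ for $s=\max(s_0+1,h\ell)$. Let $\bar w=(w^1,\dots,w^\ell)$ consist of $\ell$ copies of $w$, let $y_1,\dots,y_\ell$ be copies of $y$, and for $\eta\in\{0,1\}^\ell$ put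
\[
W_\eta(\bar w,y_1,\dots,y_\ell)=\exists t\bigwedge_{j\le\ell}V_{\eta_j}(t;w^j,y_j).
\]

\subsection*{Forward: bridges, critical lists and covers}
For $i=1,\dots,\ell$ we try to choose a finite set $C_i\subseteq N^{|y|}$, a critical list $u^i$ and formulas $r_i^0(y),r_i^1(y)\in L(M)$. Suppose that the $r_j^\gamma$ have been chosen for $j<i$, and put, for $\gamma\in\{0,1\}$,
\[
\Gamma_i^\gamma(\bar w,y_{i+1},\dots,y_\ell;y_i)=\forall y_1\dots y_{i-1}\bigwedge_{\eta\,:\,\eta_i=\gamma}\Bigl(\bigwedge_{j<i}r_j^{\eta_j}(y_j)\to W_\eta(\bar w,y_1,\dots,y_\ell)\Bigr),
\]
where $\eta$ ranges over $\{0,1\}^\ell$ and $y_i$ has the role of $y$. The critical lists and the later points enter as free variables, so the formula is known at the start of stage $i$. It is built from $\phi$ and the formulas $r_j^0,r_j^1$ with $j<i$ in the way described in the theorem. If $\Gamma_i^0$ has no bridge, then $\psi=\neg\Gamma_i^0$ approximates $D$ by Lemma~\ref{lem:bridge}(i), and the theorem is proved.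

Otherwise, by Lemma~\ref{lem:bridge}(ii), there is a bridge $C_i$ for $\Gamma_i^0$ with $C_i\supseteq C_*$. Let $u^i=(u^i_1,\dots,u^i_h)$ be a critical list at level $(C_i,n_*)$, let $(u^i_g,\pi_g)$ fit the $(C_i,n_*)$-frame $R_{i,g}$, and put
\[
r_i^\gamma=\bigwedge_{g\le h}R_{i,g}^\gamma .
\]
By (F1), $r_i^\gamma$ holds at all points of $C_i\cap D^\gamma$. No compatibility between $r_j^\gamma$ and the later sets $C_i$ is required.

It remains to show that the construction cannot pass through all $\ell$ stages. Suppose that it does, and let $\bar u=(u^1,\dots,u^\ell)$, a tuple from $M$. For $0\le i\le\ell$ put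
\[
A_i(\bar w,y_{i+1},\dots,y_\ell)=\forall y_1\dots y_i\bigwedge_{\eta\in\{0,1\}^\ell}\Bigl(\bigwedge_{j\le i}r_j^{\eta_j}(y_j)\to W_\eta(\bar w,y_1,\dots,y_\ell)\Bigr).
\]
Thus $A_i$ says that the points $y_{i+1},\dots,y_\ell$ can be given arbitrary signs, while each of the first $i$ points can be given any sign whose cover contains it. Splitting the conjunction according to the value of $\eta_i$ gives, for $1\le i\le\ell$, the logical equivalences
\begin{equation}\label{eq:split}
A_i\ \leftrightarrow\ \forall y_i\bigwedge_\gamma\bigl(r_i^\gamma(y_i)\to\Gamma_i^\gamma\bigr),\qquad A_{i-1}\ \leftrightarrow\ \Gamma_i^0\wedge\Gamma_i^1 .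
\end{equation}

\subsection*{The starting point: $A_\ell(\bar u)$ holds}
This is a sentence over $M$, so we may let the quantifiers $\forall y_1\dots y_\ell$ range over $M$. Let $\eta\in\{0,1\}^\ell$ and $c_1,\dots,c_\ell\in M$ with $\models r_i^{\eta_i}(c_i)$ for all $i$. For $i\le\ell$ and $g\le h$ append $c_i$ with sign $\eta_i$ to the pattern $(u^i_g,\pi_g)$. The result is a pattern over $M$ of length at most $s_0+1$. It fits $R_{i,g}$, because $r_i^{\eta_i}$ implies $R_{i,g}^{\eta_i}$, and $R_{i,g}$ is a $\lambda_*$-frame, because $\lambda_*\le(C_i,n_*)$. So we have a list of $h\ell\le s$ patterns, each $\lambda_*$-admissible and of length at most $s$. By the choice of $\lambda_*$ the list is $\rho$-extendable. A witness $d$ satisfies $V_{\eta_i}(d;u^i,c_i)$ for all $i$, so $W_\eta(\bar u,c_1,\dots,c_\ell)$ holds.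

\subsection*{Backward: the points}
Let $1\le i\le\ell$ and suppose that $c_{i+1},\dots,c_\ell\in M$ satisfy $A_i(\bar u,c_{i+1},\dots,c_\ell)$. Put $G_\gamma(y)=\Gamma_i^\gamma(\bar u,c_{i+1},\dots,c_\ell;y)$, a formula over $M$. By the first equivalence in \eqref{eq:split}, $r_i^\gamma(y)$ implies $G_\gamma(y)$, so $G_\gamma$ holds at all points of $C_i\cap D^\gamma$. Since $C_i$ is a bridge for $\Gamma_i^0$ and $G_0$ is an instance of $\Gamma_i^0$ over $M$, Lemma~\ref{lem:bridge}(iii) gives $c_i\in M$ with $G_0(c_i)\wedge G_1(c_i)$. By the second equivalence in \eqref{eq:split}, $A_{i-1}(\bar u,c_i,\dots,c_\ell)$ holds.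

Descending from $i=\ell$ to $i=1$, we obtain $c_1,\dots,c_\ell\in M$ with $A_0(\bar u,c_1,\dots,c_\ell)$. So for every $\eta\in\{0,1\}^\ell$ there is $d_\eta$ with $V_{\eta_i}(d_\eta;u^i,c_i)$ for all $i$. By \eqref{eq:excl}, $V_1(d_\eta;u^i,c_i)$ holds exactly when $\eta_i=1$. Hence $V_1$ shatters $(u^1,c_1),\dots,(u^\ell,c_\ell)$, contrary to the choice of $\ell$. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}\label{rem:hyp}
The invariance of $D$ and the saturation of $N$ are used only in Lemma~\ref{lem:frame}, and that lemma only to make the empty pattern admissible at every level; if some level had no frame, $\mathrm E(r)$ would hold for all $r$ for lack of admissible patterns. NIP is used twice, for $\phi$ in Lemma~\ref{lem:rank} and for $V_1$ in the choice of $\ell$. Invariance is necessary for the conclusion by Lemma~\ref{lem:fs}(ii) and (iii), and Proposition~\ref{prop:nip} shows what happens without NIP.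
\end{remark}

\begin{example}\label{ex:rho1}
We run the proof in cases (i) and (ii) of Example~\ref{ex:dlo}. In a frame of level $(C,2)$, every $e\in R^1(\mathcal U)$ lies below every $e'\in R^0(\mathcal U)$, since some $x$ satisfies $e<x\le e'$.

In case (ii) take the level $(\{0,\varepsilon\},2)$ with $\varepsilon$ as in Example~\ref{ex:dlo}. Then $R^1$ contains $0$, and $R^0$ contains $\varepsilon$ and therefore an interval $(0,q)$. So in admissible patterns the entries of sign $1$ are at most $0$ and those of sign $0$ are positive rationals, and any small positive rational $d$ witnesses $1$-extendability of a given list. In case (i) take the level $(\{c\},2)$ with $c$ above $\mathbb Q$. Then $R^1$ contains an interval $(q,\infty)$, so $R^0$ is empty, admissible patterns have only entries of sign $1$, and any $d$ above all entries is a witness. In both cases $\mathrm E(1)$ holds. Since $\phi$ shatters no two points, $\rho=1$ and the empty pattern alone is a critical list at every level. Then $V_1(t;y)$ is equivalent to $y<t$ and $V_0(t;y)$ to $t<y$, we may take $\ell=2$, the formulas $W_{00}$ and $W_{11}$ are true, $W_{01}$ is $y_2<y_1$, and $W_{10}$ is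 $y_1<y_2$. Thus $\Gamma_1^0(y_2;y_1)=W_{00}\wedge W_{01}$ is $y_2<y_1$.

In case (ii) the construction stops at stage $1$: the negation $y_1\le y_2$ approximates $D$, with $y_2=0$. In case (i) the set $C_1=\{c\}$ is a bridge for $\Gamma^0_1$, and we may take $r_1^0$ false and $r_1^1$ true. Then $\Gamma_2^0(y_2)$ is equivalent to $\forall y_1\,W_{10}$, which is false, and the construction stops at stage $2$ with $\psi$ the true formula.
\end{example}

\section{Consequences}\label{sec:conseq}

The first consequence describes the sets in question in four equivalent ways. In particular, an invariant trace is always the trace of an invariant type.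

\begin{theorem}\label{thm:class}
Let $T$ be NIP, $M\prec^+N$ and $D\subseteq N^{|y|}$. The following are equivalent.
\begin{enumerate}
\item[(1)] $D=\phi(a;N)$ for some $\phi\in L(M)$ and $a\in\mathcal U$, and $D$ is $M$-invariant.
\item[(2)] $D=\phi(a;N)$ for some $\phi\in L(M)$ and $a\in\mathcal U$ with $\operatorname{tp}(a/N)$ $M$-invariant.
\item[(3)] $D=\psi(b;N)$ for some $\psi\in L(M)$ and $b\in\mathcal U$ with $\operatorname{tp}(b/N)$ finitely satisfiable in $M$.
\item[(4)] Some $\psi\in L(M)$ approximates $D$.
\end{enumerate}
In this case $D$ is uniformly $M$-invariant: for $\psi(z;y)$ as in \textup{(4)}, if $c,c'\in N^{|y|}$ satisfy the same formulas $\psi(m;y)$ with $m\in M^{|z|}$, then $c\in D\Leftrightarrow c'\in D$.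
\end{theorem}

\begin{proof}
(1)$\Rightarrow$(4) is Theorem~\ref{thm:main}, (4)$\Rightarrow$(3) and (3)$\Rightarrow$(2) are parts (iii) and (ii) of Lemma~\ref{lem:fs}, and (2)$\Rightarrow$(1) holds by definition. For the last statement apply Definition~\ref{def:approx} to $C=\{c,c'\}$.
\end{proof}

The tuples $b$ for different formulas can be chosen so that they are jointly finitely satisfiable.

\begin{theorem}\label{thm:all}
Let $T$ be NIP, $M\prec^+N$, and let $\operatorname{tp}(a/N)$ be $M$-invariant. There are formulas $\psi_\phi(z_\phi;y)\in L(M)$, for $\phi(x;y)\in L(M)$, and a possibly infinite tuple $(b_\phi)_\phi$ whose type over $N$ is finitely satisfiable in $M$, such that $\phi(a;N)=\psi_\phi(b_\phi;N)$ for all $\phi$.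
\end{theorem}

\begin{proof}
For each $\phi$ let $\psi_\phi(z_\phi;y)$ approximate $\phi(a;N)$, with the tuples $z_\phi$ pairwise disjoint. Let $\Sigma$ consist of the formulas $\psi_\phi(z_\phi;c)$ with $c\in\phi(a;N)$ and $\neg\psi_\phi(z_\phi;c)$ with $c\in N^{|y|}\setminus\phi(a;N)$, for all $\phi$. A finite subset of $\Sigma$ involves finitely many $\phi$, each with finitely many $c$, and it is realized in $M$ by choosing a value of $z_\phi$ separately for each of these $\phi$. Extend $\Sigma$ by Lemma~\ref{lem:fs}(i) and let $(b_\phi)_\phi$ realize the extension.
\end{proof}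

Over a set $B\supseteq M$ that is not saturated, nonforking takes the place of invariance. A formula $\chi(x;c)$ \emph{divides} over $M$ if there is an $M$-indiscernible sequence $(c_i)_{i<\omega}$ with $c_0=c$ such that $\{\chi(x;c_i):i<\omega\}$ is inconsistent. A type \emph{forks} over $M$ if it implies a finite disjunction of formulas that divide over $M$. A \emph{global} type is a complete type over $\mathcal U$, and it is $M$-invariant if it is fixed by all automorphisms of $\mathcal U$ over $M$. We use the following result of Hrushovski and Pillay \cite{HP}: in an NIP theory, a global type that does not fork over a model $M$ is $M$-invariant.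

\begin{corollary}\label{cor:fork}
Let $T$ be NIP, let $M\subseteq B$, and suppose that $\operatorname{tp}(a/B)$ does not fork over $M$. For each $\phi(x;y)\in L(M)$ there are $\psi(z;y)\in L(M)$ and $b\in\mathcal U$ with $\operatorname{tp}(b/B)$ finitely satisfiable in $M$ and $\phi(a;B)=\psi(b;B)$.
\end{corollary}

\begin{proof}
The union of $\operatorname{tp}(a/B)$ with the set of negations of all $L(\mathcal U)$-formulas that divide over $M$ is finitely consistent, since otherwise $\operatorname{tp}(a/B)$ would imply a finite disjunction of dividing formulas. Let $p$ be a global type that contains this union. It does not fork over $M$, so it is $M$-invariant by \cite{HP}. Take $N\supseteq B$ with $M\prec^+N$ and let $a'$ realize the restriction of $p$ to $N$. Tuples of $N$ with the same type over $M$ are conjugate under an automorphism of $\mathcal U$ over $M$, so $\operatorname{tp}(a'/N)$ is $M$-invariant. Corollary~\ref{cor:conj} gives $\psi$ and $b$ with $\operatorname{tp}(b/N)$ finitely satisfiable in $M$ and $\phi(a';N)=\psi(b;N)$. As $a$ and $a'$ have the same type over $B$, we get $\phi(a;B)=\phi(a';B)=\psi(b;B)$, and $\operatorname{tp}(b/B)\subseteq\operatorname{tp}(b/N)$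 is finitely satisfiable in $M$.
\end{proof}

\section{Two limits of the theorem}\label{sec:sharp}

The auxiliary formulas in $y$ that Theorem~\ref{thm:main} allows depend on $D$. The first example shows that this dependence cannot be removed.

\begin{proposition}\label{prop:depends}
There are an NIP theory $T$, models $M\prec^+N$ and a formula $\phi(x;y)$ such that no finite set $\Psi\subseteq L(M)$ has the following property: for every $a$ with $\operatorname{tp}(a/N)$ $M$-invariant there are $\psi\in\Psi$ and $b$ with $\operatorname{tp}(b/N)$ finitely satisfiable in $M$ and $\phi(a;N)=\psi(b;N)$.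
\end{proposition}

\begin{proof}
Let $M=(\mathbb Q,<,P_n)_{n<\omega}$ with $P_n=\{q:q<n+\sqrt2\}$, let $T=\operatorname{Th}(M)$, let $M\prec^+N$, and let $\phi(x;y)$ be $y<x$.

\emph{Quantifier elimination.} For finite $I\subseteq\omega$ let $L_I=\{<\}\cup\{P_i:i\in I\}$. The initial segments $P_i$, $i\in I$, cut $\mathbb Q$ into $|I|+1$ consecutive pieces, each a dense linear order without endpoints because $i+\sqrt2$ is irrational. The same holds in $\mathcal U$. If two tuples of $\mathcal U$ have the same quantifier-free $L_I$-type and an element is added to one of them, then the piece of this element contains an element with the corresponding position relative to the other tuple. By induction on formulas, tuples with the same quantifier-free $L_I$-type satisfy the same $L_I$-formulas.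

\emph{NIP.} Let $\theta(t;w)$ be an $L_I$-formula and $v_1,\dots,v_\ell$ tuples. The set of $i$ with $\models\theta(d;v_i)$ depends only on the piece of each coordinate of $d$, its position among the at most $\ell|w|$ entries of the $v_i$, and the order of the coordinates of $d$. This leaves at most $\bigl((|I|+1)(2\ell|w|+1)\bigr)^{|t|}\,3^{|t|^2}$ possibilities, fewer than $2^\ell$ for large $\ell$.

\emph{The invariant types.} Since $P_n$ has no largest element, there is $a_n\in P_n(\mathcal U)$ above all elements of $P_n(N)$. It lies below $N\setminus P_n(N)$, so $\phi(a_n;N)=P_n(N)$. For a tuple $c$ from $N$, the quantifier-free type of $a_nc$ over $M$ is determined by that of $c$, since the position of $a_n$ relative to an element of $N$ depends only on whether that element is in $P_n$. So $\operatorname{tp}(a_n/N)$ is $M$-invariant.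

\emph{No finite $\Psi$ suffices.} Let $I$ be the finite set of indices of predicates that occur in $\Psi$, and let $n\notin I$. By saturation there are $c\in P_n(N)$ and $c'\in N\setminus P_n(N)$ that both lie above all rationals less than $n+\sqrt2$ and below all rationals greater than $n+\sqrt2$; finitely many of these conditions are met by rationals just below and just above $n+\sqrt2$, respectively. For $i\ne n$, comparison with a rational between $i+\sqrt2$ and $n+\sqrt2$ shows that $c$ and $c'$ are both in $P_i$ if $i>n$ and both outside $P_i$ if $i<n$. So $c$ and $c'$ have the same quantifier-free $L_I$-type over $M$, and $\psi(m;c)\leftrightarrow\psi(m;c')$ holds for all $\psi\in\Psi$ and $m\in M$. No $\psi\in\Psi$ approximates $P_n(N)$, as $C=\{c,c'\}$ shows, and Lemma~\ref{lem:fs}(iii) finishes the proof.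
\end{proof}

The theory of the random graph is axiomatized by saying that $E$ is symmetric and irreflexive and that for disjoint finite sets $F,F'$ there is a vertex outside $F\cup F'$ adjacent to all of $F$ and to none of $F'$. It is complete and has quantifier elimination, and by the axioms $E(x;y)$ shatters any finitely many distinct vertices.

\begin{proposition}\label{prop:nip}
Let $T$ be the theory of the random graph and $M\prec^+N$. There is a vertex $a$ with $\operatorname{tp}(a/N)$ $M$-invariant such that $E(a;N)\ne\psi(b;N)$ for all $\psi\in L(M)$ and all $b$ with $\operatorname{tp}(b/N)$ finitely satisfiable in $M$.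
\end{proposition}

\begin{proof}
Let $D$ be the set of vertices in $N\setminus M$ that have no neighbor in $M$. Membership in $D$ depends only on the quantifier-free type over $M$. By the axioms and compactness there is a vertex $a\notin N$ with $E(a;N)=D$. For a tuple $c$ from $N$, the quantifier-free type of $ac$ over $M$ is determined by that of $c$, so $\operatorname{tp}(a/N)$ is $M$-invariant.

By Lemma~\ref{lem:fs}(iii) it suffices to show that no $\psi(z;y)\in L(M)$ approximates $D$. Let $e\in M$ be the parameters of $\psi$, and let $A\subseteq M$ have $|z|+|e|+1$ elements. By the axioms and saturation, there are $c_0\in D$ and, for each $v\in A$, a vertex $c_v\in N\setminus M$ whose only neighbor in $M$ is $v$, so that $c_v\notin D$. Let $C=\{c_0\}\cup\{c_v:v\in A\}$ and let $m\in M^{|z|}$ be arbitrary. Some $v\in A$ is not an entry of $m$ or $e$. Then $c_0$ and $c_v$ are both distinct from and nonadjacent to all entries of $m$ and $e$, so they have the same type over these entries, and $\psi(m;c_0)\leftrightarrow\psi(m;c_v)$ holds. Hence $\psi(m;C)\ne C\cap D$.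
\end{proof}

\begin{thebibliography}{9}

\bibitem{HP}
Hrushovski and Pillay, \emph{On NIP and invariant measures}, J. Eur. Math. Soc. 13 (2011).

\bibitem{Simon}
Pierre Simon, \emph{Dp-minimality: invariant types and dp-rank}, arXiv:1210.4479 (2012).

\end{thebibliography}
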